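# Excluded minors of every rank for matroids from gain graphs over a quotient group

## 1. The theorem and the groups it speaks about

All graphs are finite, with loops and parallel edges allowed, and all matroids are finite. Let $\Gamma$ be a group with identity $\varepsilon$, let $\Gamma_1$ be a normal subgroup of $\Gamma$, and let $\mathcal A$ be a (possibly empty) collection of nontrivial subgroups of $\Gamma$ such that

- $\{\Gamma_1\}\cup\mathcal A$ is a partition of $\Gamma$: every non-identity element of $\Gamma$ lies in exactly one group of $\{\Gamma_1\}\cup\mathcal A$;
- each $A\in\mathcal A$ is malnormal: $\gamma^{-1}A\gamma\cap A=\{\varepsilon\}$ for all $\gamma\in\Gamma-A$;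
- every conjugate of a member of $\mathcal A$ is in $\mathcal A$.

From such a triple and a $\Gamma$-gain graph $(G,\psi)$ one builds a matroid $M(\Gamma,\Gamma_1,\mathcal A,G,\psi)$ on $E(G)$; the construction is in Section 2. Let $\mathcal M=\mathcal M(\Gamma,\Gamma_1,\mathcal A)$ be the class of all matroids isomorphic to one of these.

**Theorem 1.** Suppose $\Gamma_1$ is infinite or some member of $\mathcal A$ is infinite. Then for every $n\ge 5$ there is a matroid of rank exactly $n$ that is not in $\mathcal M$ but all of whose proper minors are in $\mathcal M$.

**Corollary 2.** If $\Gamma$ is infinite and $\Gamma/\Gamma_1$ is isomorphic to a group in $\mathcal A$, then $\mathcal M$ has infinitely many excluded minors; there is one of every rank $n\ge5$.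

**Proof of Corollary 2 from Theorem 1.** Let $A\in\mathcal A$ with $A\cong\Gamma/\Gamma_1$. If $\Gamma_1$ and $A$ were both finite, then $\Gamma$ would be finite. So one of them is infinite and Theorem 1 applies. Matroids of different ranks are not isomorphic, so there are infinitely many. $\square$

The question whether Corollary 2 holds comes from Zach Walsh, "Matroids from gain graphs over quotient groups", arXiv:2602.23066 (2026). An excluded minor for a minor-closed class is a matroid that is not in the class but all of whose proper minors are. It is known that $\mathcal M$ is minor-closed if $\Gamma/\Gamma_1$ is trivial or isomorphic to a group in $\mathcal A$, but we never use this: Theorem 1 is about matroids outside $\mathcal M$ with all proper minors inside, whether or not $\mathcal M$ is minor-closed.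

In the word "partition" the parts are counted separately, so $\Gamma_1\notin\mathcal A$. Thus $A\cap\Gamma_1=\{\varepsilon\}$ for $A\in\mathcal A$, and distinct members of $\mathcal A$ meet only in $\varepsilon$.

**Example (two extreme triples).** If $\Gamma_1=\Gamma$ and $\mathcal A=\emptyset$, all conditions hold trivially. If $\Gamma$ is nontrivial, $\Gamma_1=\{\varepsilon\}$ and $\mathcal A=\{\Gamma\}$, they hold too, since no element lies outside $\Gamma$. In the second case $\Gamma/\Gamma_1\cong\Gamma\in\mathcal A$, so Corollary 2 covers it whenever $\Gamma$ is infinite.

**Example (infinite dihedral group).** Let $\Gamma$ consist of the maps $\tau_k:x\mapsto x+k$ and $\rho_k:x\mapsto k-x$ of $\mathbb Z$, with composition ($ab$ means first $b$, then $a$). Let $\Gamma_1=\{\tau_k\}$ and $\mathcal A=\{\{\varepsilon,\rho_k\}:k\in\mathbb Z\}$. This is a partition. We compute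
$$\tau_j\rho_m\tau_j^{-1}=\rho_{m+2j},\qquad \rho_k\rho_m\rho_k^{-1}=\rho_{2k-m}.$$
So conjugates of members of $\mathcal A$ are in $\mathcal A$, and the only elements conjugating $\rho_m$ to itself are $\varepsilon$ and $\rho_m$; that is malnormality. Here $\Gamma/\Gamma_1$ has order $2$, like every member of $\mathcal A$. So Corollary 2 applies, with $\Gamma_1$ infinite and all of $\mathcal A$ finite.

## 2. From a gain graph to the matroid $M$

**Gain graphs.** A $\Gamma$-gain graph $(G,\psi)$ is a graph with an element of $\Gamma$ on each oriented edge, such that reversing the orientation inverts the value. The gain of a walk is the ordered product of the gains along it. A cycle (a loop has length 1, a digon length 2) is balanced if the gain along a closed traversal is $\varepsilon$; a subgraph is balanced if all its cycles are. Switching by $\eta:V(G)\to\Gamma$ replaces $\psi(e,u,v)$ by $\eta(u)^{-1}\psi(e,u,v)\eta(v)$. Along a walk from $u$ to $v$ the inner factors cancel, so its gain $g$ becomes $\eta(u)^{-1}g\,\eta(v)$. Reducing all gains modulo $\Gamma_1$ gives a $(\Gamma/\Gamma_1)$-gain graph $(G,\psi/\Gamma_1)$. For $X\subseteq E(G)$, $G[X]$ is the subgraph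 with edge set $X$ and the vertices incident with $X$. A link is an edge that is not a loop.

**The frame matroid $N$.** Let $N=F(G,\psi/\Gamma_1)$ be the matroid on $E(G)$ with
$$r_N(X)=|V(G[X])|-b(X),$$
where $b(X)$ is the number of components of $G[X]$ balanced with respect to $\psi/\Gamma_1$. Its circuits are the $(\psi/\Gamma_1)$-balanced cycles, and the thetas, tight handcuffs and loose handcuffs that contain no $(\psi/\Gamma_1)$-balanced cycle. A theta is a union of three internally disjoint paths joining two vertices; a tight handcuff is two cycles sharing exactly one vertex; a loose handcuff is two disjoint cycles with a path joining them. All these graphs are connected. A cycle has as many edges as vertices; the other three have one more edge than vertices and minimum degree at least $2$ (a loop counts twice in the degree).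

**Linear classes and lifts.** A linear class of circuits of a matroid $N$ is a set $\mathcal C$ of circuits such that whenever $C_1,C_2\in\mathcal C$ are distinct with $r_N(C_1\cup C_2)=|C_1\cup C_2|-2$, every circuit of $N$ contained in $C_1\cup C_2$ is in $\mathcal C$. Put $l(X)=0$ if every circuit of $N|X$ is in $\mathcal C$, and $l(X)=1$ otherwise.

**Proposition 3 (Brylawski's theorem on elementary lifts).** For a linear class $\mathcal C$ of circuits of $N$, the function $r=r_N+l$ is the rank function of a matroid.

**Proof.** By a textbook characterization of rank functions it suffices that $r(\emptyset)=0$, that $r(X)\le r(X\cup e)\le r(X)+1$, and that $r(X\cup e)=r(X\cup f)=r(X)$ implies $r(X\cup\{e,f\})=r(X)$. The first is clear. For the second, both $r_N$ and $l$ are monotone with increments at most $1$; and if $r_N(X\cup e)=r_N(X)+1$, then $e$ is in no circuit of $N|(X\cup e)$, so $l$ does not increase.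

For the third, take distinct $e,f\notin X$. Neither $r_N$ nor $l$ increases when $e$ alone or $f$ alone is added, so $r_N(X\cup\{e,f\})=r_N(X)$, and if $l(X)=1$ we are done. Let $l(X)=l(X\cup e)=l(X\cup f)=0$, and suppose some circuit $D\subseteq X\cup\{e,f\}$ of $N$ is not in $\mathcal C$. Then $e,f\in D$. The set $D\setminus\{e,f\}$ is independent; extend it to a basis $B$ of $N|X$. As $r_N(B\cup e)=r_N(B\cup f)=|B|$, there are circuits $C_e\subseteq B\cup e$ and $C_f\subseteq B\cup f$ through $e$ and $f$. They lie in $\mathcal C$ and are distinct. The set $U=B\cup\{e,f\}$ has $|U|-r_N(U)=2$. The subset $C_e\cup C_f$ contains two distinct circuits, so its nullity is at least $2$, hence exactly $2$. Therefore the elements of $U$ outside $C_e\cup C_f$ are coloops of $N|U$ and lie in no circuit, so $D\subseteq C_e\cup C_f$. Since $\mathcal C$ is a linear class, $D\in\mathcal C$, a contradiction. $\square$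

If $C$ is a circuit of $N$, it is the only circuit of $N|C$, so
$$r(C)=|C|-1\ \text{ if } C\in\mathcal C,\qquad r(C)=|C|\ \text{ if } C\notin\mathcal C. \tag{1}$$

**The matroid $M$.** Let $\mathcal C=\mathcal C(\Gamma,\Gamma_1,\mathcal A,G,\psi)$ be the set of circuits $C$ of $N=F(G,\psi/\Gamma_1)$ such that the restriction of $\psi$ to $G[C]$ can be switched to a gain function with all values in a single group of $\mathcal A\cup\{\{\varepsilon\}\}$. It is known that $\mathcal C$ is a linear class. The matroid $M=M(\Gamma,\Gamma_1,\mathcal A,G,\psi)$ is the elementary lift with rank function $r_M=r_N+l$. A cycle of $G$ is a circuit of $M$ if and only if it is $\Gamma$-balanced.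

For the two extreme triples this is familiar. If $\Gamma_1=\Gamma$ and $\mathcal A=\emptyset$, then $N$ is the graphic matroid $M(G)$ and $\mathcal C$ is the set of balanced cycles. If $\Gamma_1=\{\varepsilon\}$ and $\mathcal A=\{\Gamma\}$, then every circuit is in $\mathcal C$, so $M=N=F(G,\psi)$.

**Example (loops at one vertex).** In the dihedral triple, put loops with gains $\rho_0,\rho_1,\rho_2,\tau_1$ at a single vertex. The first three are unbalanced mod $\Gamma_1$, so pairwise $N$-parallel; the last is a loop of $N$. Switching conjugates all gains by one element, so two loops $\rho_k,\rho_m$ form a circuit in $\mathcal C$ only if $k=m$, and $\{\tau_1\}\notin\mathcal C$. So every two elements have $M$-rank $2$, the whole has $M$-rank $1+1=2$, and $M\cong U_{2,4}$.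

**Example (a loose handcuff).** In the same triple take loops $\rho_0$ at $u$ and $\rho_k$ at $v$, and a link $u\to v$ with gain $\tau_j$. This is a circuit of $N$. The closed walks at $u$ "loop at $u$" and "to $v$, loop, back" have gains $\rho_0$ and $\tau_j\rho_k\tau_j^{-1}=\rho_{k+2j}$, and switching conjugates both by $\eta(u)$. So membership in $\mathcal C$ forces $k+2j=0$. Conversely, if $k+2j=0$, then $\eta(u)=\varepsilon$, $\eta(v)=\tau_{-j}$ switches the three gains to $\rho_0,\rho_0,\varepsilon$. For odd $k$ no link gain in $\Gamma_1$ puts this handcuff in $\mathcal C$.

We collect what we use about switching.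

* **(F1)** A gain graph is balanced iff it can be switched to have all gains $\varepsilon$ (switch a spanning forest to $\varepsilon$; the other edges then carry the gains of their fundamental cycles). Switching does not change which cycles are balanced.
* **(F2)** For $A\in\mathcal A$: $A\cap\Gamma_1=\{\varepsilon\}$; distinct members of $\mathcal A$ meet in $\{\varepsilon\}$; if $\gamma^{-1}A\gamma\cap A\ne\{\varepsilon\}$ then $\gamma\in A$.
* **(F3)** If $\eta$ switches $\psi|X$ into $A\in\mathcal A$, then every closed walk of $G[X]$ based at $p$ has gain in $\eta(p)A\eta(p)^{-1}$, which is again a member of $\mathcal A$. If $\eta$ switches $\psi|X$ into $\{\varepsilon\}$, all closed walks have gain $\varepsilon$.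
* **(F4)** The one-element circuits of $N$ are the loops with gain in $\Gamma_1$ (the $N$-loops). The two-element circuits are the $(\psi/\Gamma_1)$-balanced digons and the pairs of loops at one vertex with gains $\notin\Gamma_1$.
* **(F5)** A $(\psi/\Gamma_1)$-balanced cycle is in $\mathcal C$ iff it is $\Gamma$-balanced. If it is $\Gamma$-balanced, use (F1). Conversely its gain is in $\Gamma_1$; if it is switchable into $A\in\mathcal A$, its gain is also in a member of $\mathcal A$ by (F3), hence is $\varepsilon$; if it is switchable into $\{\varepsilon\}$, the gain is $\varepsilon$ at once.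

## 3. The rectangle relation, and why one rectangle is not enough

Take the simplest triple, $\Gamma_1=\Gamma$ and $\mathcal A=\emptyset$. Let $G$ be a cycle of length $n\ge4$ with each edge doubled; call the edges joining vertices $i$ and $i+1$ $(i,0)$ and $(i,1)$, and call $i$ their position. A word in $\{0,1\}^n$ is the cycle using the edge $(i,s_i)$ in each position $i$. Split the positions into the consecutive blocks $X=\{1,2\}$ and $Y=\{3,\dots,n\}$. Let $x_s$ and $y_s$ be the gains of the paths through $X$ and $Y$ with letter $s$ throughout. Then
$$x_0y_0=x_1y_0=x_0y_1=\varepsilon\ \Longrightarrow\ x_1=x_0,\ y_1=y_0,\ x_1y_1=\varepsilon. \tag{2}$$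
Let $u$ be the word that is $1$ on $X$ and $0$ on $Y$, and $v$ the word that is $0$ on $X$ and $1$ on $Y$. If $0^n,u,v$ are balanced, then so is the fourth corner $1^n$. A single edge lies in at most two of the three words $0^n,u,v$, and two balanced words force nothing about a third. So the following plan suggests itself: declare three corners of a rectangle balanced and the fourth unbalanced; then the matroid should be outside $\mathcal M$, while contracting any element should destroy the obstruction.

Try it. Add a loop $t$, let $N_0$ be the graphic matroid of this graph, and let $R$ be the elementary lift of $N_0$ by the linear class $\{0^n,u,v\}$. (Two of these words differ in $d\ge2$ positions, and their union has rank $n-1$ and $n+d$ elements, so the linear class condition is vacuous.) The argument breaks down when we say "consecutive": a matroid does not remember the order of the positions around the cycle. For $n=4$ let $\Gamma=\Gamma_1$ be the free group on $a,b$, and arrange the positions cyclically as $1,3,2,4$. Give the letter-$0$ edges gain $\varepsilon$, the letter-$1$ edges in positions $1,3,2,4$ the gains $a,\,b,\,a^{-1},\,b^{-1}$ along the traversal,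 and $t$ gain $a$. The graphic matroid is the same as before. A word has as gain the product, in this order, of the terms in the positions with letter $1$. The letters $1$ on $\emptyset$, $\{1,2\}$, $\{3,4\}$ give $\varepsilon$. One letter $1$ gives $a^{\pm1}$ or $b^{\pm1}$; the other pairs give $ab$, $ab^{-1}$, $ba^{-1}$, $a^{-1}b^{-1}$; the triples give $aba^{-1}$, $a$, $b^{-1}$, $ba^{-1}b^{-1}$; and $1^4$ gives $aba^{-1}b^{-1}\ne\varepsilon$. The digons and $t$ are unbalanced. So exactly $0^4,u,v$ are balanced and $R$ *is* in $\mathcal M$: the commutator escapes the rectangle.

There is a second freedom. If $\Gamma/\Gamma_1$ is nontrivial, the words need not be cycles of $G$ at all. In the dihedral triple take several loops with reflection gains at $u$, several at $v$, and several links $uv$ with translation gains. Each of the three families is a parallel class of $N$, and one element from each forms a loose handcuff without balanced cycle. So $N$ has rank $2$ and three parallel classes, just like a triangle with multiplied edges, but no word is a cycle.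

The way past both difficulties is this. Whatever graph carries the words, it has $n$ edges and at most $n$ vertices and is a cycle, theta or handcuff, so it has a vertex $w$ of degree $2$ where two positions $i,j$ meet. We do not know which pair $\{i,j\}$ it will be, so we plant a rectangle on *every* pair $\alpha$ of positions. To keep the rectangles from interfering, each $\alpha$ gets its own pair of letters $0_\alpha,1_\alpha$; then each element still lies in at most two of the declared words. And at $w$ a version of (2) holds for all shapes, by the partition property and malnormality.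

## 4. Only contractions need to be controlled

The lemma here removes the need to look at deletions.

**Lemma 4.** Let $\mathcal U$ be a class of matroids closed under isomorphism, and let $\mathcal K\subseteq\mathcal U$ be minor-closed. Let $P\notin\mathcal U$ be a matroid of rank $n$ with $P/e\in\mathcal K$ for all $e\in E(P)$. Then some minor of $P$ of rank $n$ is not in $\mathcal U$ but has all its proper minors in $\mathcal U$.

**Proof.** Among the minors of $P$ not in $\mathcal U$, let $P'$ have the fewest elements. Its proper minors are smaller minors of $P$, so they are in $\mathcal U$. If $P'$ were a minor of some $P/e$, it would be in $\mathcal K\subseteq\mathcal U$, a contradiction. So $P'$ arises by deletions only, say of $d_1,\dots,d_k$ in this order. If the rank dropped, say when $d_i$ is deleted, then $d_i$ would be a coloop of $P\backslash\{d_1,\dots,d_{i-1}\}$, and deleting a coloop is the same as contracting it. Then $P'$ would be a minor of $P/d_i$, a contradiction. So $r(P')=n$. $\square$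

So for each $n$ we want a matroid of rank $n$ outside $\mathcal M$ whose single-element contractions all lie in one minor-closed subclass of $\mathcal M$.

## 5. Gains with one or two prescribed balanced cycles

The contractions will be realized by gain functions with at most two balanced cycles. In an infinite group such functions exist.

**Lemma 5.** Let $\Delta$ be an infinite group and $G$ a finite graph.

(i) There is a $\Delta$-gain function on $G$ with no balanced cycle, and for each cycle $D$ of $G$ there is one whose only balanced cycle is $D$.

(ii) Let $D$ be a cycle of length $\ge3$ and $Z\subseteq E(D)$ with $|Z|\ge2$. For each $z\in Z$ let $z'\notin E(D)$ be an edge with the same ends as $z$, and let $D'=(D\setminus Z)\cup\{z':z\in Z\}$. Then there is a $\Delta$-gain function whose balanced cycles are exactly $D$ and $D'$.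

**Proof.** Let $F$ be $\emptyset$, $E(D)$, or $E(D)\cup\{z':z\in Z\}$ in the three situations.

**Step 1: gains on $F$.** All edges of $D$ get $\varepsilon$. In (i) this makes exactly the desired cycles of $G[F]$ balanced. In (ii) let $z_1,\dots,z_m$ be the elements of $Z$ in the order of a traversal of $D$, and give $z_k'$ the gain $h_k$ in the traversal direction. For $I\subseteq[m]$ let $P_I$ be the product of the $h_k$, $k\in I$, in increasing order. Choose $h_1,\dots,h_{m-1}$ one after another so that all $P_I$ with $I\subseteq[m-1]$ are distinct: when $h_k$ is chosen, we need only $P_Ih_k\ne P_{I'}$ for all $I,I'\subseteq[k-1]$, which excludes finitely many values. Put $h_m=P_{[m-1]}^{-1}$.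

As $D$ has length at least $3$, its edges have different pairs of ends, so $G[F]$ is $D$ with some edges doubled. Its cycles are the digons $\{z_k,z_k'\}$ and, for each $I\subseteq[m]$, the cycle obtained from $D$ by replacing $z_k$ by $z_k'$ for $k\in I$; the latter has gain $P_I$. The digons have gains $h_k^{\pm1}$. For $k<m$, $h_k=P_{\{k\}}\ne P_\emptyset=\varepsilon$; and $h_m\ne\varepsilon$ because $P_{[m-1]}\neq P_\emptyset$ (here $m\ge2$). If $m\notin I$, then $P_I=\varepsilon=P_\emptyset$ iff $I=\emptyset$. If $m\in I$, then $P_I=P_{I\setminus m}h_m=\varepsilon$ iff $P_{I\setminus m}=P_{[m-1]}$ iff $I=[m]$. So exactly $D$ and $D'$ are balanced in $G[F]$.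

**Step 2: the other edges.** Assign them one at a time. When $f$ is assigned, consider the finitely many cycles through $f$ whose other edges all have gains already. Each traverses $f$ once, so exactly one value of the gain of $f$ makes it balanced. As $\Delta$ is infinite, we can avoid all these values. A cycle not inside $F$ has a last assigned edge, and at that moment it was made unbalanced. $\square$

## 6. Lines with at least four points

To prove that a matroid is outside $\mathcal M$, we must read off from the matroid what a representing graph looks like. Long lines tell us.

**Lemma 6.** Let $M=M(\Gamma,\Gamma_1,\mathcal A,G,\psi)$ and $L\subseteq E(G)$ with $M|L$ simple, $r_M(L)=2$ and $|L|\ge4$. Then one of the following holds.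

* *Type 0:* $l(L)=0$, and $G[L]$ is connected with exactly two vertices. $L$ has at most one loop at each of them, and these loops have gain $\notin\Gamma_1$. (So $L$ contains links.)
* *Type 1:* $l(L)=1$, and $L$ has at most one $N$-loop. The other elements of $L$ are pairwise $N$-parallel: either all are links with the same two ends and equal gains mod $\Gamma_1$ when oriented alike, or all are loops at one vertex with gains $\notin\Gamma_1$. If $\Gamma_1=\{\varepsilon\}$, then all elements of $L$ are loops at one vertex, with gains $\ne\varepsilon$.

**Proof.** Suppose $l(L)=0$. Then all $N$-circuits in $L$ are in $\mathcal C$, so by (1) an $N$-circuit of size at most $2$ in $L$ would be $M$-dependent, contradicting simplicity. So $N|L$ is simple, of rank $2$. Without $N$-loops, each component of $G[L]$ has $N$-rank at least $1$. If there were two components, each would have $N$-rank $1$, hence a single element, and $|L|=2$. So $G[L]$ is connected. If it were balanced mod $\Gamma_1$, it would have three vertices, no loops (they would be $N$-loops) and no parallel links (they would form balanced digons), so $|L|\le3$. Hence it is unbalanced with two vertices. By (F4)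 there is at most one loop at each vertex, of gain $\notin\Gamma_1$.

Suppose $l(L)=1$, so $r_N(L)=1$. Two $N$-loops have $M$-rank at most $0+1$, so by simplicity there is at most one. The other elements, at least three, are pairwise $N$-parallel, and (F4) gives the two alternatives. Let $\Gamma_1=\{\varepsilon\}$. An $N$-loop then has gain $\varepsilon$ and is a loop of $M$, which is excluded. Two $N$-parallel links form a $\Gamma$-balanced digon, a circuit of $M$, also excluded. So all elements are loops at one vertex with gains $\notin\Gamma_1$. $\square$

The $U_{2,4}$ in Section 2 is a line of type 1 with one $N$-loop.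

## 7. Two minor-closed subclasses of $\mathcal M$

These are the classes $\mathcal K$ to be used in Lemma 4.

**Definition of $\mathcal L$.** $\mathcal L$ is the class of matroids isomorphic to some $M(\Gamma,\Gamma_1,\mathcal A,G,\psi)$ with all gains in $\Gamma_1$. Then $\psi/\Gamma_1$ is trivial, so $N=M(G)$. By (F5), $\mathcal C$ is the set of balanced cycles, so $l(X)=0$ iff $G[X]$ is balanced. All graphic matroids are in $\mathcal L$ (all gains $\varepsilon$).

**Lemma 7.** $\mathcal L$ is minor-closed.

**Proof.** Deleting an element corresponds to deleting the edge. For contraction of $e$, there are three cases.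

If $e$ is a link, switch within $\Gamma_1$ so that $\psi(e)=\varepsilon$; this changes neither $N$ nor the balanced cycles, so not $M$. As $r_M(\{e\})=1$, the rank of $Z$ in $M/e$ is
$$r_M(Z\cup e)-1=r_{M(G/e)}(Z)+l(Z\cup e).$$
Now $G[Z\cup e]$ is balanced iff $(G/e)[Z]$ is balanced with the induced gains: a switching to $\varepsilon$ of $G[Z\cup e]$ takes equal values at the ends of $e$, because $e$ has gain $\varepsilon$ before and after, so it descends to $G/e$; conversely a switching of $G/e$ lifts. So $M/e$ is the member of $\mathcal L$ given by $G/e$.

If $e$ is a balanced loop, it is a loop of $M$ and contraction is deletion.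

If $e$ is an unbalanced loop, then $r_M(\{e\})=1$ and $l(Z\cup e)=1$, so $r_M(Z\cup e)-1=r_{M(G)}(Z)$. So $M/e=M(G\backslash e)$ is graphic. $\square$

**Definition of $\mathcal F_A$** (only for $\Gamma_1=\{\varepsilon\}$, $A\in\mathcal A$). $\mathcal F_A$ is the class of matroids isomorphic to the frame matroid $F(G,\varphi)$ of an $A$-gain graph. If we view $\varphi$ as a $\Gamma$-gain function, then $N=F(G,\varphi)$, and all circuits are in $\mathcal C$ because the gains already lie in $A$. So $M=N$, and $\mathcal F_A\subseteq\mathcal M$.

**Lemma 8** (known, Zaslavsky). $\mathcal F_A$ is minor-closed.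

**Proof.** Deletion is clear, and a balanced loop is a loop of the matroid, so its contraction is its deletion. The rank of a set is the sum over its components $K$ of $|V(K)|-[K\text{ balanced}]$, where the bracket is $1$ if true and $0$ if not.

Let $e$ be a link. Switch within $A$ so that $\varphi(e)=\varepsilon$. In passing from $G[Z\cup e]$ to the contracted graph, the component $K$ containing $e$ becomes $K/e$, with one vertex fewer and the same balance (as in Lemma 7); a component reduced to a single vertex without edges contributes $0$ in either reckoning. The other components do not change. So $r(Z\cup e)-1$ is the rank of $Z$ in $F(G/e,\varphi)$, and $F(G,\varphi)/e=F(G/e,\varphi)$.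

Let $e$ be an unbalanced loop at $v$. Fix $a_0\in A\setminus\{\varepsilon\}$. Let $G'$ arise from $G$ by replacing each link $vx$ by a loop at $x$ with gain $a_0$, and giving the other loops at $v$ gain $\varepsilon$. The component $K$ of $G[Z\cup e]$ containing $e$ is unbalanced, so it contributes $|V(K)|$ to $r(Z\cup e)$, hence $|V(K)|-1$ to $r(Z\cup e)-1$. In $G'$, each component of $K-v$ was joined to $v$ by a link, so it carries a new unbalanced loop; together these components contribute $|V(K)|-1$, and the loops at $v$ contribute $0$. The other components do not contain $v$ and are unchanged. So $F(G,\varphi)/e$ is the frame matroid of $G'\backslash e$ with these gains. $\square$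

## 8. Infinite $\Gamma_1$: the matroid $P_n$ and its contractions

Fix $n\ge5$ and assume in this section that $\Gamma_1$ is infinite. We build the matroid with a rectangle on every pair of positions.

**The matroid $P_n$.** Let $\Pi$ be the set of 2-subsets of $[n]$ and $S=\{0_\alpha,1_\alpha:\alpha\in\Pi\}$. Let $H_n$ be the graph with vertex set $\mathbb Z_n$, with edges $(i,s)$ ($i\in[n]$, $s\in S$) joining $i$ and $i+1$, and with one loop $t$. Let $N_0=M(H_n)$. Its circuits are $\{t\}$, the digons $\{(i,s),(i,s')\}$, and the words, i.e. the sets with exactly one element $(i,s_i)$ in each position $i$. For $\alpha\in\Pi$ consider four words: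

* $0_\alpha^n$, with letter $0_\alpha$ everywhere, and $1_\alpha^n$, with letter $1_\alpha$ everywhere;
* $u_\alpha$, with letter $1_\alpha$ on the positions in $\alpha$ and $0_\alpha$ elsewhere;
* $v_\alpha$, with letter $0_\alpha$ on the positions in $\alpha$ and $1_\alpha$ elsewhere.

Let $\mathcal B=\{0_\alpha^n,u_\alpha,v_\alpha:\alpha\in\Pi\}$: three corners of each rectangle; $1_\alpha^n\notin\mathcal B$.

Two distinct words of $\mathcal B$ differ in $2$, $n-2$ or $n$ positions if they belong to the same $\alpha$, and in $n$ positions otherwise; so in $d\ge2$ positions. For words $C_1,C_2$ differing in $d$ positions, $r_{N_0}(C_1\cup C_2)=n-1$ and $|C_1\cup C_2|=n+d$; equality $n-1=n+d-2$ would need $d=1$. So the linear class condition is vacuous for $\mathcal B$. By Proposition 3 there is a matroid $P_n$ with rank function $r_{N_0}+l_{\mathcal B}$, where $l_{\mathcal B}(Z)=0$ if all $N_0$-circuits in $Z$ are in $\mathcal B$ and $l_{\mathcal B}(Z)=1$ otherwise.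

It has rank $(n-1)+1=n$. It is simple: $\{t\}$ has rank $0+1$; a digon has rank $1+1$; $t$ with another element has rank $1+1$; two elements in different positions have rank $2$ already in $N_0$. By (1) for $P_n$,
$$\text{a word } T \text{ has rank } n-1 \text{ if } T\in\mathcal B, \text{ and rank } n \text{ otherwise.} \tag{3}$$
Let $L_i=\{t\}\cup\{(i,s):s\in S\}$. A union of such sets contains $t$, so $l_{\mathcal B}=1$ on it, and
$$r_{P_n}\Bigl(\bigcup_{i\in I}L_i\Bigr)=\min(|I|+1,n)\qquad(\emptyset\ne I\subseteq[n]). \tag{4}$$
In particular each $L_i$ has rank $2$, and it has at least $4$ elements.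

**Proposition 9.** If $\Gamma_1$ is infinite, then $P_n/e\in\mathcal L$ for every $e\in E(P_n)$.

**Proof.** For $e=t$: $r_{P_n}(Z\cup t)-1=r_{N_0}(Z)$, so $P_n/t=N_0\backslash t$ is graphic.

Let $e=(i,s)$ and let $\mathcal B_e$ be the set of words of $\mathcal B$ containing $e$. If $s=0_\alpha$, then $\mathcal B_e=\{0^n_\alpha,v_\alpha\}$ (if $i\in\alpha$) or $\{0^n_\alpha,u_\alpha\}$ (if $i\notin\alpha$), and the two words differ in at least two positions. If $s=1_\alpha$, then $\mathcal B_e=\{u_\alpha\}$ or $\{v_\alpha\}$. By Lemma 5 with $\Delta=\Gamma_1$ (in the case of two words, $D=0_\alpha^n$ and $Z$ is the set of its edges in the positions where the words differ), there is a $\Gamma_1$-gain function on $H_n$ whose set of balanced cycles is exactly $\mathcal B_e$. Let $M'\in\mathcal L$ be its matroid; it is the lift of $N_0$ with linear class $\mathcal B_e$.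

We claim $r_{P_n}(W)=r_{M'}(W)$ for all $W\ni e$; then $P_n/e=M'/e\in\mathcal L$ by Lemma 7. Only the lift functions have to be compared. If $W$ contains $t$ or a digon, both are $1$. Otherwise $W$ has at most one element in each position, so the only possible $N_0$-circuit in $W$ is $W$ itself, if it is a word. This word contains $e$, so it is in $\mathcal B$ iff it is in $\mathcal B_e$. $\square$

## 9. $P_n$ lies in none of the classes

**Proposition 10.** Let $n\ge5$. For every triple $(\Gamma,\Gamma_1,\mathcal A)$ as in Section 1, with no assumption of infinity, $P_n\notin\mathcal M(\Gamma,\Gamma_1,\mathcal A)$.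

**Proof.** Suppose $P_n=M:=M(\Gamma,\Gamma_1,\mathcal A,G,\psi)$, with the elements of $P_n$ as edges of $G$.

**Step 1: $t$ is a loop of $G$ with gain in $\Gamma_1\setminus\{\varepsilon\}$.** This step recovers the role of $t$. As $t$ is not a loop of $M$, it is not a loop of gain $\varepsilon$. We must exclude that $t$ is a link or a loop with gain $\notin\Gamma_1$. We apply Lemma 6 to the lines $L_i$, all of which contain $t$.

*(a) $t$ is a link $uv$.* In both types, every element of $L_i$ that is not an $N$-loop has its ends in $\{u,v\}$. So $r_N(\bigcup_iL_i)\le2$ and $r_M(\bigcup_iL_i)\le3<n$, contradicting (4).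

*(b) $t$ is a loop at $u$ with gain $\notin\Gamma_1$.* Each $L_i$ is of type 0, on vertices $\{u,v_i\}$ say, or of type 1, consisting of loops at $u$ and possibly one $N$-loop. For $I\neq\emptyset$ let $q(I)$ be the number of distinct vertices $v_i$ over the type-0 indices $i\in I$; let $d(I)=|I|-q(I)$, and write $l(I)=l(\bigcup_IL_i)$. Leave out the $N$-loops, which do not affect $r_N$. What remains of $\bigcup_IL_i$ is connected, contains the unbalanced loop $t$, and has $1+q(I)$ vertices, so its $N$-rank is $1+q(I)$. By (4), $1+q(I)+l(I)=\min(|I|+1,n)$, that is,
$$d(I)=l(I)\le1\ \text{ if }|I|\le n-1,\qquad d([n])=1+l([n]). \tag{5}$$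
Now $d(I)$ equals the number of type-1 indices in $I$ plus the sum, over the distinct vertices that occur as $v_i$, of (multiplicity $-1$).

If $l([n])=1$, then $d([n])=2$, and the defect $2$ is already visible on a set $I$ of at most four indices: two type-1 indices, or one type-1 index and two indices with the same $v_i$, or three indices with the same $v_i$, or two pairs of indices with coinciding $v_i$. So $|I|\le4\le n-1$ and $d(I)\ge2$, contradicting (5). If $l([n])=0$, then $l(I)=0$ for all $I$ by monotonicity, but $d([n])=1$ gives $I$ with $|I|\le2$ and $d(I)\ge1$ (a type-1 index or a coinciding pair), again contradicting (5).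

**Step 2: the words are circuits of $N$ with a common shape.** By Step 1 and (F5), $\{t\}$ is an $N$-circuit not in $\mathcal C$. So $r_M(Z\cup t)-1=r_N(Z)$ for $Z\not\ni t$, which says
$$N\backslash t=M/t=P_n/t=N_0\backslash t.$$
Hence every word is a circuit of $N$, and two elements in the same position are $N$-parallel. By (1) and (3), for every word $T$,
$$T\in\mathcal C\iff T\in\mathcal B. \tag{6}$$
By (F4), the elements of one position either are all links with the same two ends and equal gains mod $\Gamma_1$ when oriented alike, or are all loops at one vertex. So all words $T$ have the same shape: exchanging letters moves no vertex. Let $H=G[T]$. Since $T$ is a circuit of $N$, $H$ is a $(\psi/\Gamma_1)$-balanced cycle, or a theta or handcuff with no $(\psi/\Gamma_1)$-balanced cycle.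

*$H$ has a vertex $w$ of degree $2$, incident with exactly two edges, both links.* If $H$ is a cycle, it has $n\ge5$ vertices, all of degree $2$. Otherwise $H$ has $n$ edges, $n-1$ vertices and minimum degree at least $2$, so $\sum(\deg-2)=2n-2(n-1)=2$, and at least $n-3\ge2$ vertices have degree $2$. A loop at such a vertex $w$ would use up its whole degree, but $H$ is connected with more than one vertex; so $w$ is on two links.

Let these links be in positions $i\ne j$. Orient the position-$i$ edges $p\to w$ and the position-$j$ edges $w\to q$; possibly $p=q$, but $p,q\ne w$. For a word $T$ with elements $t_i,t_j$ in these positions put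
$$\pi(T)=\psi(t_i)\psi(t_j).$$
The coset $\pi(T)\Gamma_1$ is the same for all words. We show next that on the words agreeing outside $\{i,j\}$, membership in $\mathcal C$ depends on $\pi$ alone, and allows at most one value of $\pi$.

**Step 3: (A) if words $T,T'$ agree off positions $i,j$ and $\pi(T)=\pi(T')$, then $T\in\mathcal C\iff T'\in\mathcal C$.** Suppose $\eta$ switches $T$ into a group of $\mathcal A\cup\{\{\varepsilon\}\}$. Change $\eta$ only at $w$, to $\eta'(w)=\psi(t_i')^{-1}\psi(t_i)\eta(w)$. The only edges of $T'$ at $w$ are $t_i',t_j'$. Then $\eta(p)^{-1}\psi(t_i')\eta'(w)=\eta(p)^{-1}\psi(t_i)\eta(w)$, and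
$$\eta'(w)^{-1}\psi(t_j')\eta(q)=\eta(w)^{-1}\psi(t_i)^{-1}\pi(T')\eta(q)=\eta(w)^{-1}\psi(t_i)^{-1}\pi(T)\eta(q)=\eta(w)^{-1}\psi(t_j)\eta(q).$$
So $\eta'$ gives $T'$ the same switched values as $\eta$ gives $T$. By symmetry the equivalence follows.

**Step 4: (B) if $T,T'\in\mathcal C$ agree off positions $i,j$, then $\pi(T)=\pi(T')$.** Let $z=\pi(T')\pi(T)^{-1}$; it is in $\Gamma_1$ because the cosets agree and $\Gamma_1$ is normal. Let $R=T\setminus\{t_i,t_j\}$ be the common part. We show $z=\varepsilon$.

*$H$ is a cycle.* By (F5), $T$ and $T'$ are $\Gamma$-balanced. If $\rho$ is the gain of the path of $R$ from $q$ to $p$, then $\pi(T)\rho=\varepsilon=\pi(T')\rho$, so $z=\varepsilon$.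

*$H$ is not a cycle.* Then no cycle of $H$ is balanced mod $\Gamma_1$. As $H$ is connected, every component of $H-w$ contains $p$ or $q$. Each of them contains a cycle: if $H-w$ is connected, it has $n-2$ edges and $n-2$ vertices, so it is not a tree. If not, it has two components, one containing $p$ and the other containing $q$. In the first, every vertex other than $p$ keeps its degree, at least $2$, and $p$ has degree at least $1$. A one-vertex tree has degree $0$, and a larger tree has at least two leaves, so this component is not a tree. The same holds for the other.

So there is a closed walk at $p$ in $R$ (along a path to a cycle, around it, and back) with some gain $g$. The cycle is unbalanced mod $\Gamma_1$ and $\Gamma_1$ is normal, so $g\notin\Gamma_1$. In particular $g\ne\varepsilon$, so $T$ and $T'$ are not switchable into $\{\varepsilon\}$; each is switchable into a member of $\mathcal A$. By (F3), all closed walks at $p$ in $T$ have gains in one member of $\mathcal A$. It contains $g$, so it is the unique $B\in\mathcal A$ with $g\in B$. The same $B$ serves for $T'$, because the walk lies in $R$.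

- If $H-w$ is connected, let $\sigma$ be the gain of a walk in $R$ from $q$ to $p$. Then $\pi(T)\sigma$ and $\pi(T')\sigma$ are gains of closed walks at $p$ in $T$ and $T'$, so both are in $B$, and $z=\pi(T')\sigma(\pi(T)\sigma)^{-1}\in B\cap\Gamma_1=\{\varepsilon\}$.
- If $H-w$ is disconnected, the component containing $q$ yields, as above, a closed walk at $q$ in $R$ with gain $h\notin\Gamma_1$. Going from $p$ via $w$ to $q$, along this walk, and back shows $b:=\pi(T)h\pi(T)^{-1}\in B\setminus\{\varepsilon\}$, and likewise $zbz^{-1}=\pi(T')h\pi(T')^{-1}\in B$. So $zBz^{-1}\cap B\ne\{\varepsilon\}$, and (F2) gives $z\in B$. Again $z\in B\cap\Gamma_1=\{\varepsilon\}$.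

**Step 5: the rectangle closes.** Let $\alpha=\{i,j\}$. By (6), $0_\alpha^n,u_\alpha,v_\alpha\in\mathcal C$. The words $0_\alpha^n$ and $u_\alpha$ agree off $\{i,j\}$, so $\pi(0_\alpha^n)=\pi(u_\alpha)$ by (B). On $\{i,j\}$, $v_\alpha$ agrees with $0_\alpha^n$, and $1_\alpha^n$ agrees with $u_\alpha$. Hence $\pi(v_\alpha)=\pi(1_\alpha^n)$. The words $v_\alpha$ and $1_\alpha^n$ agree off $\{i,j\}$, so $1_\alpha^n\in\mathcal C$ by (A). By (6), $1_\alpha^n\in\mathcal B$, a contradiction. $\square$

**Conclusion of Theorem 1 for infinite $\Gamma_1$.** By Propositions 9 and 10, Lemma 4 applies to $P=P_n$, $\mathcal U=\mathcal M$, $\mathcal K=\mathcal L$ for every $n\ge5$. $\square$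

**Remark.** $P_n$ itself does not have all its proper minors in $\mathcal M$, so passing to a minor in Lemma 4 is necessary. Indeed delete $e=(k,s)$ with $s\in\{0_\alpha,1_\alpha\}$. Each $L_i$ still has at least four elements, (3) and (4) stay valid for the remaining words and lines, and Steps 1–4 go through. $H$ has at least two vertices of degree $2$, and two of them cannot have the same pair of positions, since then both links would join these two vertices and $H$ would have only two vertices. So we can choose $w$ with $\{i,j\}\ne\alpha$, and the words of Step 5 avoid $e$. Hence $P_n\backslash e\notin\mathcal M$.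

## 10. Finite $\Gamma_1$ and an infinite $A\in\mathcal A$: the matroid $Q_n$

Now $\Gamma_1$ is finite and some $A\in\mathcal A$ is infinite. Proposition 10 still holds, but Proposition 9 needed infinitely many gains inside $\Gamma_1$. The infinite supply is now in $A$, so we want contractions in $\mathcal F_A$. This requires $\Gamma_1=\{\varepsilon\}$, which is automatic.

**Lemma 11.** If $\Gamma_1$ is finite and some $A\in\mathcal A$ is infinite, then $\Gamma_1=\{\varepsilon\}$.

**Proof.** Let $\gamma\in\Gamma_1$. The infinite group $A$ acts by conjugation on the finite set $\Gamma_1$, so the centralizer of $\gamma$ in $A$ has finite index in $A$ and contains some $a\ne\varepsilon$. Then $a=\gamma^{-1}a\gamma\in\gamma^{-1}A\gamma\cap A$, so $\gamma\in A$ by (F2), and $\gamma\in A\cap\Gamma_1=\{\varepsilon\}$. $\square$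

So from now on $N=F(G,\psi)$. Fix $n\ge4$.

**Biased graphs.** A biased graph is a graph with a set $\mathcal B$ of cycles, called balanced, such that no theta contains exactly two members of $\mathcal B$. By Zaslavsky, *Biased graphs II*, Thm 2.1, it has a frame matroid with rank $r(Z)=|V(G[Z])|-b(Z)$, $b(Z)$ being the number of components all of whose cycles are in $\mathcal B$. The balanced cycles of a gain graph form such a set. Another example: a triangle with each edge doubled, with $\mathcal B$ consisting of two edge-disjoint triangles. Their union has $6$ edges on $3$ vertices, while a theta on $m$ vertices has $m+1$ edges; so no theta contains both.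

**The matroid $Q_n$.** Let $G_n$ have vertex set $[n]$, a loop $j_a$ at each vertex $a$, and two edges $e_{ab}^0,e_{ab}^1$ for each pair $a\ne b$. Position $i$ is the pair $\{i,i+1\}$ (cyclically). A word $T\in\{0,1\}^n$ is the Hamilton cycle using $e^{s_i}_{i,i+1}$ for each $i$. Let $X=\{1,2\}$ and $Y=\{3,\dots,n\}$ be sets of positions, and let $\mathcal B=\{0^n,u,v\}$, where $u$ is $1$ on $X$ and $0$ on $Y$, and $v$ is $0$ on $X$ and $1$ on $Y$.

Two of these words differ in at least $2$ positions, so their union has at least $n+2$ edges on $n$ vertices and is not contained in a theta. So no theta contains two members of $\mathcal B$, and $\Omega_n=(G_n,\mathcal B)$ is a biased graph. Let $Q_n$ be its frame matroid. The loops and digons are unbalanced, so all singletons have rank $1$, all pairs have rank $2$, and $Q_n$ is simple of rank $n$. A word has rank $n-1$ if it is in $\mathcal B$ and rank $n$ otherwise. Each $L_{ab}=\{j_a,j_b,e_{ab}^0,e_{ab}^1\}$ has rank $2$, and the set $J$ of all $j_a$ has rank $n$.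

One rectangle is enough here, because the loops $j_a$ and the lines $L_{ab}$ pin the graph down: the cyclic order cannot be scrambled.

**Proposition 12.** $Q_n/e\in\mathcal F_A$ for every $e\in E(Q_n)$.

**Proof.** Let $\mathcal B_e$ be the set of words of $\mathcal B$ containing $e$. As $u$ and $v$ are disjoint, $\mathcal B_e$ is empty, a single word, $\{0^n,u\}$ or $\{0^n,v\}$. By Lemma 5 with $\Delta=A$ there is an $A$-gain function $\varphi$ on $G_n$ whose set of balanced cycles is exactly $\mathcal B_e$. We claim that $r_{Q_n}(W)=r_{F(G_n,\varphi)}(W)$ for all $W\ni e$; then $Q_n/e=F(G_n,\varphi)/e\in\mathcal F_A$ by Lemma 8.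

We must show that a component $K$ of $G_n[W]$ is $\varphi$-balanced iff it is $\Omega_n$-balanced. If it is $\varphi$-balanced, all its cycles are in $\mathcal B_e\subseteq\mathcal B$. Suppose $K$ is $\Omega_n$-balanced but not $\varphi$-balanced. Then $K$ contains some $D\in\mathcal B$ with $e\notin D$. As $D$ is Hamiltonian, $K=G_n[W]\ni e$. But $D\cup e$ contains a cycle through $e$ of length less than $n$: the loop $e$ itself, or a digon if $e$ is parallel to an edge of $D$, or, if $e$ is a chord of $D$, the chord with one arc of $D$, which has at most $n-2$ edges. This cycle lies in $K$ and is not in $\mathcal B$, a contradiction. $\square$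

## 11. $Q_n$ is not in $\mathcal M$ when $\Gamma_1$ is trivial

**Proposition 13.** Let $n\ge4$ and $\Gamma_1=\{\varepsilon\}$. Then $Q_n\notin\mathcal M$.

**Proof.** Suppose $Q_n=M:=M(\Gamma,\{\varepsilon\},\mathcal A,G,\psi)$. By Lemma 6, each $L_{ab}$ is of type 0 or consists of loops at one vertex with gains $\ne\varepsilon$. Every non-identity element of $\Gamma$ lies in exactly one member of $\mathcal A$.

**Step 1: every $j_a$ is a loop of $G$, and at most two of them share a vertex.** Suppose $j_a$ is a link with ends $p,q$. Then every $L_{ab}$ ($b\ne a$) is of type 0 on $\{p,q\}$, so $r_M(\bigcup_bL_{ab})\le2+1<n$. But this set contains $J$, of rank $n$, a contradiction. So $j_a$ is a loop at a vertex $p_a$. Its gain is not $\varepsilon$, as $j_a$ is not a loop of $M$, so it lies in a unique $B_a\in\mathcal A$. The rank $r_N(J)$ is the number of distinct vertices $p_a$, and $r_N(J)+l(J)=n$. So either all $p_a$ are distinct, or exactly one pair coincides.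

If $p_a\ne p_b$, then $L_{ab}$ is of type 0 on $\{p_a,p_b\}$, with $j_a$ and $j_b$ as its only loops; so $e_{ab}^0,e_{ab}^1$ are links joining $p_a$ and $p_b$.

Let $x_s$ (respectively $y_s$) be the gain of the walk through the positions of $X$, from $p_1$ to $p_3$ (respectively of $Y$, from $p_3$ to $p_1$), in cyclic order with letter $s$ throughout, whenever these positions are links.

**Step 2: (A) all $p_a$ distinct.** Then $r_N(J)=n$, so $r_N(E)=n$, $l(E)=0$ and $M=N$. Every word is a cycle $p_1p_2\cdots p_n$ of $G$, and it is in $\mathcal B$ iff it is balanced. So $x_0y_0=x_1y_0=x_0y_1=\varepsilon$. By (2), $x_1y_1=\varepsilon$, so $1^n$ is balanced and thus in $\mathcal B$, a contradiction. (If $\mathcal A=\{\Gamma\}$, this is the only possibility, as Step 3 shows.)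

**Step 3: (B) $p_c=p_d=:p$ for exactly one pair $c\ne d$; preparations.** Now $r_N(J)=n-1$, so $l(J)=l(E)=1$ and $r_N(E)=n-1$. The line $L_{cd}$ contains two loops at $p$, so it is not of type 0 and consists of four loops at $p$. Two loops at $p$ with gains in a common member of $\mathcal A$ form an $N$-circuit in $\mathcal C$, so they have $M$-rank $1$, contradicting simplicity. So the four members of $\mathcal A$ containing the gains of the elements of $L_{cd}$ are pairwise distinct; in particular $B_c\ne B_d$.

*The links carry $B_a$ to $B_b$.* Let $\{a,b\}\ne\{c,d\}$ and $e=e_{ab}^s$. Then $\{j_a,e,j_b\}$ is a loose handcuff without balanced cycle, an $N$-circuit. As $L_{ab}$ is of type 0, $l(L_{ab})=0$, so this circuit is in $\mathcal C$. Let $\eta$ switch it into $A'\in\mathcal A$ (not into $\{\varepsilon\}$, as the loops are unbalanced). By (F3) and uniqueness, $B_a=\eta(p_a)A'\eta(p_a)^{-1}$ and $B_b=\eta(p_b)A'\eta(p_b)^{-1}$. For the gain $g$ of $e$ from $p_a$ to $p_b$ we have $g=\eta(p_a)a'\eta(p_b)^{-1}$ with $a'\in A'$. Hence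
$$g^{-1}B_ag=\eta(p_b)a'^{-1}A'a'\eta(p_b)^{-1}=B_b\qquad(\{a,b\}\ne\{c,d\}). \tag{7}$$

*Tight handcuffs.* Let a tight handcuff consist of two unbalanced cycles sharing exactly the vertex $p$, with gains $g_1,g_2$ as closed walks at $p$. It is an $N$-circuit, and it is in $\mathcal C$ iff $g_1,g_2$ lie in a common member of $\mathcal A$. Necessity is (F3). For sufficiency, switch a spanning tree to $\varepsilon$ by some $\eta$ with $\eta(p)=\varepsilon$; the two remaining edges then carry $g_1$ and $g_2$ in the directions of traversal.

*Words.* If a word $T$ is a circuit of $N$, then $r_N(T)=n-1$, and by (1)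
$$T\in\mathcal C\iff r_M(T)=n-1\iff T\in\mathcal B. \tag{8}$$

**Step 4: (B1) $\{c,d\}$ is not a position.** Then each word $T$ consists of links. It is the union of two cycles meeting exactly in $p$: from $p_c$ along the cyclic order to $p_d$, with gain $g_1$, and from $p_d$ on to $p_c$, with gain $g_2$. (Each has length at least $2$ because $c,d$ are not cyclically adjacent.) Applying (7) to the edges one after another,
$$g_1^{-1}B_cg_1=B_d\ne B_c,\qquad g_2^{-1}B_dg_2=B_c\ne B_d.$$
So $g_1\notin B_c$ and $g_1,g_2\ne\varepsilon$. Hence $T$ is a tight handcuff without balanced cycle, a circuit of $N$, and (8) applies.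

*Claim: $T\in\mathcal C\iff g_1g_2=\varepsilon$.* If $g_1g_2=\varepsilon$, then $g_1$ and $g_2=g_1^{-1}$ lie in the member of $\mathcal A$ containing $g_1$, so $T\in\mathcal C$. Conversely let $g_1,g_2\in B\in\mathcal A$. As $g_1\notin B_c$, $B\ne B_c$. Conjugation by $g_1g_2$ takes $B_c$ via $B_d$ to $B_c$, so $g_1g_2\in B_c$ by (F2). Hence $g_1g_2\in B_c\cap B=\{\varepsilon\}$.

The closed walk $p_1p_2\cdots p_np_1$ along $T$ is a rotation of the closed walk with gain $g_1g_2$, so its gain is conjugate to $g_1g_2$. Thus $T\in\mathcal C$ iff this walk has gain $\varepsilon$. As $0^n,u,v\in\mathcal B$, we get $x_0y_0=x_1y_0=x_0y_1=\varepsilon$. By (2), $x_1y_1=\varepsilon$, so $1^n\in\mathcal C$ and $1^n\in\mathcal B$ by (8), a contradiction.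

**Step 5: (B2) $\{c,d\}$ is a position $k$,** say $d=c+1$ cyclically. Then each word $T$ consists of a loop $f\in\{e_{cd}^0,e_{cd}^1\}$ at $p$ and a cycle of $n-1$ links through $p$, traversed from $p_d$ along the cyclic order to $p_c$, with gain $h$. Let $D_f\in\mathcal A$ contain the gain of $f$. By Step 3, $D_f\ne B_c,B_d$. By (7), $h^{-1}B_dh=B_c\ne B_d$, so $h\ne\varepsilon$. So $T$ is a tight handcuff without balanced cycle, and
$$T\in\mathcal C\iff h\in D_f. \tag{9}$$

*If $T,T'\in\mathcal C$ use the same $f$, with cycle gains $h,h'$, then $h=h'$.* Conjugation gives $(h'h^{-1})^{-1}B_d(h'h^{-1})=h(h'^{-1}B_dh')h^{-1}=hB_ch^{-1}=B_d$, so $h'h^{-1}\in B_d$ by (F2). Also $h'h^{-1}\in D_f$. As $D_f\ne B_d$, $h'h^{-1}=\varepsilon$.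

*The case $k\in X$.* The words $0^n,v\in\mathcal C$ agree on $X$, so they use the same $f$ and have equal $h$. The positions of $Y$ form a contiguous block of the traversed cycle, and outside this block the two words agree, so $y_0=y_1$. Now $u$ and $1^n$ both have letter $1$ on $X$, so they use the same loop, and by $y_0=y_1$ they have the same $h$. By (9), $u\in\mathcal C$ implies $1^n\in\mathcal C$.

*The case $k\in Y$.* The words $0^n,u\in\mathcal C$ agree on $Y$, so they use the same $f$ and have equal $h$. The positions of $X$ form a contiguous block, so $x_0=x_1$. Now $v$ and $1^n$ both have letter $1$ on $Y$, so they use the same loop and have the same $h$, and $v\in\mathcal C$ implies $1^n\in\mathcal C$.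

In both cases $1^n\in\mathcal B$ by (8), a contradiction. $\square$

**Conclusion of Theorem 1 for finite $\Gamma_1$.** Some $A\in\mathcal A$ is infinite, and $\Gamma_1=\{\varepsilon\}$ by Lemma 11. By Propositions 12 and 13, Lemma 4 applies to $P=Q_n$, $\mathcal U=\mathcal M$, $\mathcal K=\mathcal F_A$ (for all $n\ge4$). Together with Section 9 this proves Theorem 1, and with it Corollary 2. $\square$

## 12. Unions of classes, and finite groups

Theorem 1 does not require $\Gamma/\Gamma_1\cong A$. In particular it covers the other case in which $\mathcal M$ is known to be minor-closed: if $\Gamma/\Gamma_1$ is trivial and $\Gamma$ is infinite, then $\mathcal M$ has an excluded minor of every rank $n\ge5$. Since Proposition 10 holds for all triples at once, there is also a uniform version.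

**Proposition 14.** Let $\mathcal U$ be any union of classes $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$, at least one of which has $\Gamma_1$ infinite. Then for every $n\ge5$ some rank-$n$ matroid is not in $\mathcal U$ but has all its proper minors in $\mathcal U$.

**Proof.** By Proposition 10, $P_n$ is in none of the classes, so $P_n\notin\mathcal U$. By Proposition 9 all $P_n/e$ lie in the class $\mathcal L\subseteq\mathcal U$ of a triple with $\Gamma_1$ infinite. Apply Lemma 4 with $\mathcal K=\mathcal L$. $\square$

For finite $\Gamma$, each single rank behaves differently.

**Proposition 15.** If $\Gamma$ is finite, then for each $r$ only finitely many rank-$r$ matroids are excluded minors for $\mathcal M$ (not in $\mathcal M$, all proper minors in $\mathcal M$); each has at most $|\Gamma|(r+1)(2r+1)+1$ elements.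

**Proof.** Let $P$ be such a matroid.

**Step 1: $P$ is simple.** If $e$ is a loop of $P$, take a representation of $P\backslash e\in\mathcal M$ and add a loop $e$ with gain $\varepsilon$; this represents $P$. If $e$ is parallel in $P$ to a nonloop $e'$, take a representation of $P\backslash e$ and add a copy $e$ of $e'$ with the same ends and gain. In the new matroid $\{e,e'\}$ has rank $1$: it is a $\Gamma$-balanced digon (rank $1+0$), or two $N$-loops that are not $M$-loops (rank $0+1$), or two loops at one vertex with gains $\notin\Gamma_1$ in one member of $\mathcal A$ (rank $1+0$). So $e$ is a nonloop parallel to $e'$ in it, and the new matroid is $P$. In both situations $P\in\mathcal M$, a contradiction.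

**Step 2: bounding the vertices.** If $P$ has no elements the bound is trivial. Otherwise let $e\in E(P)$. Then $P\backslash e$ is a simple member of $\mathcal M$ of rank at most $r$, represented by some $(G,\psi)$ without isolated vertices. A component $K$ of $G$ with $r_N(K)=0$ is a single vertex with loops of gain in $\Gamma_1$. Any two $N$-loops have $M$-rank at most $1$, so by simplicity there is at most one $N$-loop, hence at most one such component. Any other component has $r_N(K)=|V(K)|$, or $r_N(K)=|V(K)|-1\ge1$; in both cases $r_N(K)\ge|V(K)|/2$. As $r_N(E(G))\le r$, $|V(G)|\le2r+1$.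

**Step 3: bounding the edges.** Two links with the same ends and equal gains (oriented alike), and two loops at one vertex with equal gains, have $M$-rank at most $1$, as in Step 1. So by simplicity there are at most $|\Gamma|$ links between two given vertices and at most $|\Gamma|$ loops at a vertex. With $m=|V(G)|\le2r+1$,
$$|E(G)|\le|\Gamma|\Bigl(\binom m2+m\Bigr)=|\Gamma|\binom{m+1}2\le|\Gamma|\binom{2r+2}2=|\Gamma|(r+1)(2r+1).$$
Hence $|E(P)|\le|\Gamma|(r+1)(2r+1)+1$, and up to isomorphism there are finitely many matroids of at most this size. $\square$

So for finite $\Gamma$, infinitely many excluded minors could occur only through unbounded rank; the arguments here do not settle whether that happens.
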